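\title{Low complexity subshifts that need unbounded $\mathcal S$-adic alphabets}

\begin{abstract}
A minimal subshift of linear-growth complexity may force unbounded alphabets in every $\mathcal S$-adic sequence that generates it with boundedly many roots per level, comparable lengths at each level, and substitutions of bounded length. We determine how small the complexity function $p_X$ of such a subshift can be: the least possible value of $\sup_{n\ge1}\big(p_X(n+1)-p_X(n)\big)$ is $2$. If the increments are eventually at most $1$, three letters per level suffice, and we construct a binary minimal subshift with increments in $\{1,2\}$ that needs unbounded alphabets. We also show that $20$ letters suffice whenever $\limsup p_X(n)/n<3/2$; the same example shows that the constant $3/2$ is sharp.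
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Alphabets are finite sets. For an alphabet $\mathcal A$, let $\mathcal A^+$ be the set of nonempty finite words over $\mathcal A$, let $\mathcal A^*=\mathcal A^+\cup\{\varepsilon\}$, and let $|w|$ be the length of $w$. A \emph{subshift} is a nonempty closed shift-invariant set $X\subseteq\mathcal A^{\mathbb Z}$; it is \emph{minimal} if no proper subset of it is a subshift. Its \emph{language} $\mathcal L(X)$ is the set of finite words that occur in points of $X$. The \emph{complexity function} $p_X(n)$ counts the words of length $n$ in $\mathcal L(X)$, and we write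
\[
s_X(n)=p_X(n+1)-p_X(n).
\]
The increment $s_X(n)$ measures branching: over $\{0,1\}$ it is the number of words of length $n$ that can be followed by both letters. The subshift $X$ has \emph{linear-growth complexity} if $p_X(n)\le dn$ for some $d>0$ and all $n\ge1$.

A \emph{substitution} is a map $\tau\colon\mathcal A\to\mathcal B^+$, extended to words by concatenation. An \emph{$\mathcal S$-adic sequence} is a sequence $\boldsymbol\sigma=(\sigma_n\colon\mathcal A_{n+1}\to\mathcal A_n^+)_{n\ge0}$ of substitutions. Put $\sigma_{[0,n)}=\sigma_0\sigma_1\cdots\sigma_{n-1}$; the words $\sigma_{[0,n)}(a)$, $a\in\mathcal A_n$, are the \emph{level-$n$ words}. Let $X_{\boldsymbol\sigma}$ be the set of $x\in\mathcal A_0^{\mathbb Z}$ such that, for every $l\ge0$, the word $x_{[-l,l)}=x_{-l}\cdots x_{l-1}$ occurs in a level-$n$ word for some $n\ge1$. We say that $\boldsymbol\sigma$ \emph{generates} $X$ if $X_{\boldsymbol\sigma}=X$. The \emph{root} of a nonempty word $w$ is the shortest $u$ with $w=u^k$ for some $k\ge1$, and $\mathrm{root}(W)$ is the set of roots of the words of $W$. We consider the following conditions on $\boldsymbol\sigma$: there is a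 constant $d>0$ such that, for every $n\ge1$,
\begin{itemize}
\item[(S1)] $\#\,\mathrm{root}\big(\sigma_{[0,n)}(\mathcal A_n)\big)\le d$;
\item[(S2)] $|\sigma_{[0,n)}(a)|\le d\,|\sigma_{[0,n)}(b)|$ for all $a,b\in\mathcal A_n$;
\item[(S3)] $|\sigma_{n-1}(a)|\le d$ for all $a\in\mathcal A_n$.
\end{itemize}
These are the conditions of a structure theorem for subshifts of linear-growth complexity. Condition (S2) says that each level lives at a single scale of lengths, (S3) that no scale is skipped, and (S1) that each level has boundedly many words up to taking powers. The obvious way to satisfy (S1) is to have bounded alphabets, and a subshift generated under (S2) and (S3) with bounded alphabets has linear-growth complexity (Remark~\ref{rem:linear}). Conversely, bounded alphabets cannot always be arranged: it is known that there is a minimal subshift $X$ such that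
\begin{itemize}
\item[(i)] $X$ has linear-growth complexity;
\item[(ii)] every $\mathcal S$-adic sequence $\boldsymbol\sigma$ that generates $X$ and satisfies (S1), (S2) and (S3) has $\sup_{n\ge1}\#\mathcal A_n=+\infty$.
\end{itemize}
The question posed in \cite{Esp} is how small $\sup_{n\ge1}s_X(n)$ can be for such an $X$.

\subsection{Results}

\begin{theorem}\label{thm:main}
The smallest value of $\sup_{n\ge1}\big(p_X(n+1)-p_X(n)\big)$ over all minimal subshifts $X$ satisfying \textup{(i)} and \textup{(ii)} is $2$.
\end{theorem}

The lower bound and the example are the following two theorems.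

\begin{theorem}\label{thm:A}
Let $X$ be a minimal subshift with $s_X(n)\le1$ for all large $n$. Then some $\mathcal S$-adic sequence generating $X$ satisfies \textup{(S1)--(S3)} and $\sup_{n\ge1}\#\mathcal A_n\le3$. Hence \textup{(ii)} forces $\limsup_n s_X(n)\ge2$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a minimal subshift $X\subset\{0,1\}^{\mathbb Z}$ with $s_X(n)\in\{1,2\}$ for all $n\ge1$, hence $p_X(n)\le2n$, such that every $\mathcal S$-adic sequence that generates $X$ and satisfies \textup{(S2)} and \textup{(S3)} has $\sup_{n\ge1}\#\mathcal A_n=+\infty$. Moreover $\liminf p_X(n)/n=1$ and $\limsup p_X(n)/n\le3/2$.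
\end{theorem}

The subshift of Theorem~\ref{thm:B} satisfies (i) and (ii), even without the use of (S1), and has $\sup_ns_X(n)\le2$. By Theorem~\ref{thm:A} no smaller value occurs. This proves Theorem~\ref{thm:main}. One can also measure complexity by the slope $\limsup p_X(n)/n$, and here too the example is optimal.

\begin{theorem}\label{thm:C}
Let $X$ be a minimal subshift with $\limsup p_X(n)/n<3/2$. Then some $\mathcal S$-adic sequence generating $X$ satisfies \textup{(S1)--(S3)} and $\#\mathcal A_n\le20$ for all $n\ge1$.
\end{theorem}

\begin{corollary}\label{cor:sharp}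
The minimum of $\limsup p_X(n)/n$ over minimal subshifts satisfying \textup{(i)} and \textup{(ii)} is exactly $3/2$. It is attained by the subshift of Theorem~\ref{thm:B}, which also has the optimal value $\sup_ns_X(n)=2$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:C}, (ii) forces $\limsup p_X(n)/n\ge3/2$, and the subshift of Theorem~\ref{thm:B} has $\limsup p_X(n)/n\le3/2$.
\end{proof}

Theorem~\ref{thm:C} is not needed for Theorem~\ref{thm:main}. It contains Theorem~\ref{thm:A} with $20$ in place of $3$; we prove Theorem~\ref{thm:A} first because its proof shows the two tools, return words and dyadic interpolation, in their simplest form.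

\subsection{What to expect}

What forces alphabets to grow is long periodic stretches. Suppose that $X$ contains maximal runs $u^{a_1},\dots,u^{a_k}$ of one word $u$, all longer than the words of some level. Each run is covered by level words, and we shall see that its length is a sum of lengths of level words plus two boundary terms, each determined by a pair of level words. With $N$ letters this leaves $2N^2+N$ free parameters, too few to fit $k>2N^2+N$ independently chosen exponents.

The price is paid in complexity. Take $u=0$ over $\{0,1\}$, and suppose that $10^a1$ and $10^{a'}1$ occur with $a'\ge a+2$. Then $10^a$ and $0^{a+1}$ have the same length and both can be followed by $0$ and by $1$, so $s_X(a+1)\ge2$. With exponents $a_1<\dots<a_k$, each of the words $10^{a_i}$, $i<k$, starts a branch of such words, and if these branches survived long extensions to the left, $s_X$ would grow with $k$. One could therefore expect that no example has small increments. What saves the construction is the arrangement of the runs: placed like the marks on a ruler, they make the branch born at length $a_i+1$ die at length about $2a_i$, before the next one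 is born. This also explains the constant $3/2$: up to length $2a_i$, about half of the lengths carry a second branch.

Section~\ref{sec:prelim} collects the facts on languages, levels and return words. Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and \ref{sec:C}.

\section{Languages, levels and return words}\label{sec:prelim}

\subsection{Special words}\label{ss:special}

A \emph{language} is a set $K$ of finite words containing a nonempty word. It is \emph{factorial} if it contains all factors of its words, \emph{extendable} if each of its words extends in $K$ by a letter on each side, and \emph{uniformly recurrent} if each of its words occurs in every sufficiently long word of $K$. We recall two standard facts. The factorial extendable languages are exactly the languages of subshifts, $K$ being the language of the set of all $x$ whose finite factors lie in $K$; and a subshift is minimal if and only if its language is uniformly recurrent. We call $K$ \emph{minimal} if it is factorial, extendable and uniformly recurrent.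

Let $K$ be factorial and extendable, and define $p_K,s_K$ as for subshifts, with $p_K(0)=1$. A word of $K$ is \emph{right special} if it has at least two extensions by a letter on the right in $K$, \emph{left special} in the symmetric case, and \emph{bispecial} if both hold. The set $\mathrm{RS}(K)$ of right special words is closed under taking suffixes, and the set of left special words under taking prefixes. Grouping the words of length $n+1$ by their prefix of length $n$ gives
\begin{equation}\label{eq:s}
s_K(n)=\sum_{w\in K,\ |w|=n}\big(\#\{\text{right extensions of }w\}-1\big),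
\end{equation}
and the same holds with left extensions. Over $\{0,1\}$, $s_K(n)$ is the number of right special words of length $n$. Over any alphabet, $s_K(n)=1$ means that there is exactly one right special and exactly one left special word of length $n$, each with exactly two extensions.

If $s_K(n)=0$, no word of length at least $n$ is right special, so $p_K$ is constant from $n$ on. Call $K$ \emph{aperiodic} if $p_K$ is unbounded; then
\begin{equation}\label{eq:MH}
s_K(n)\ge1\quad\text{and}\quad p_K(n)\ge n+1\qquad\text{for all }n\ge0,
\end{equation}
which is the Morse--Hedlund bound. A subshift $X$ is infinite if and only if $\mathcal L(X)$ is aperiodic: $p_X\le\#X$, and any finitely many distinct points have distinct central windows $x_{[-l,l)}$ for large $l$.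

For $c\in\{0,1\}$ let $\bar c$ be the other letter.

\begin{lemma}\label{lem:binary}
Let $K$ be a minimal aperiodic language over $\{0,1\}$. Then the powers of each letter in $K$ are bounded, $01,10\in K$, and at least one of $00,11$ is in $K$. If $\bar c\bar c\notin K$, then $E=\{t\ge0:\bar cc^t\bar c\in K\}$ is a finite set of positive integers with at least two elements, and in every point of the subshift of $K$ each $\bar c$ is preceded and followed by at least $\min E$ letters $c$.
\end{lemma}

\begin{proof}
Both letters are in $K$ by \eqref{eq:MH}, so all long words of $K$ contain both letters. This bounds the powers. A word three times as long contains a $0$, later a $1$, and later a $0$, hence $01$ and $10$. If neither $00$ nor $11$ were in $K$, then $p_K\le2$. Let $\bar c\bar c\notin K$. Then $0\notin E$, and $E$ is finite because powers of $c$ are bounded. A point contains $\bar c$ infinitely often in both directions, and consecutive letters $\bar c$ are separated by $c^t$ with $t\in E$. If $E=\{a\}$, every point would be a shift of the periodic sequence with period $c^a\bar c$, and $p_K$ would be bounded.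
\end{proof}

\subsection{Levels}\label{ss:levels}

The first lemma is how we check that a sequence generates $X$; the second is how we use the hypothesis that it does.

\begin{lemma}\label{lem:gen}
Let $X$ be minimal. If all level-$n$ words of $\boldsymbol\sigma$, $n\ge1$, lie in $\mathcal L(X)$ and their lengths are unbounded, then $\boldsymbol\sigma$ generates $X$.
\end{lemma}

\begin{proof}
All finite factors of a point of $X_{\boldsymbol\sigma}$ lie in $\mathcal L(X)$, so $X_{\boldsymbol\sigma}\subseteq X$. Conversely, for $x\in X$ the word $x_{[-l,l)}$ occurs in every sufficiently long word of $\mathcal L(X)$, hence in some level word.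
\end{proof}

This settles Theorems~\ref{thm:A} and \ref{thm:C} for finite $X$. A finite minimal subshift is the orbit of a periodic point with some period $u$; take $\mathcal A_n=\{0\}$ for $n\ge1$, $\sigma_0(0)=u$ and $\sigma_n(0)=00$. The level words are the powers $u^{2^{n-1}}$, and (S1)--(S3) hold with one letter.

\begin{lemma}\label{lem:scale}
Let $\boldsymbol\sigma$ generate a subshift $X$ and satisfy \textup{(S2)} and \textup{(S3)} with constant $d$. For every real $\ell>1$ there is $n\ge1$ such that all level-$n$ words have length in $[\ell,d^2\ell)$. For every $n\ge1$, every word of $\mathcal L(X)$ is a factor of a concatenation of level-$n$ words.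
\end{lemma}

\begin{proof}
Let $M_n$ be the maximal length of a level-$n$ word. By (S3), $M_1\le d$, and $M_{n+1}\le dM_n$ because a level-$(n+1)$ word is a concatenation of at most $d$ level-$n$ words. Since $X$ is nonempty, $\sup_nM_n=\infty$. The first $n$ with $M_n\ge d\ell$ satisfies $n\ge2$, so $M_n\le dM_{n-1}<d^2\ell$, and by (S2) all level-$n$ words have length at least $M_n/d\ge\ell$. For the second claim, a word of $\mathcal L(X)$ occurs in $x_{[-l,l)}$ for some $x\in X$ and some $l$ with $2l>\max_{m\le n}M_m$. This window occurs in a word $\sigma_{[0,m)}(a)$, necessarily with $m>n$, and $\sigma_{[0,m)}(a)=\sigma_{[0,n)}\big(\sigma_n\cdots\sigma_{m-1}(a)\big)$.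
\end{proof}

\begin{remark}\label{rem:linear}
If moreover $\#\mathcal A_n\le d$ for all $n\ge1$, then $p_X(\ell)\le d^4\ell$ for all integers $\ell\ge2$. Indeed, at the level given by Lemma~\ref{lem:scale}, a word of length $\ell$ occurs in a product $ww'$ of two level words, starting in $w$; there are at most $d^2$ pairs and fewer than $d^2\ell$ starting positions.
\end{remark}

\subsection{Return words}\label{ss:return}

To generate $X$ with few letters we cut its points at the occurrences of a word $w$ and code the pieces. Let $K$ be a minimal language and $w\in K$ nonempty. A \emph{return word} to $w$ is a nonempty word $u$ such that $wu\in K$, $wu$ ends with $w$, and $w$ has exactly two occurrences in $wu$. (The two occurrences may overlap.) By uniform recurrence, $w$ occurs infinitely often in both directions in every point of the subshift of $K$, and cutting the point at the ends of these occurrences factors it into return words, which we call \emph{blocks}.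

\begin{lemma}\label{lem:return}
Let $K$ be a minimal aperiodic language and let $w\in K$ be a nonempty word with exactly two return words $\varphi(0),\varphi(1)$. Put $K'=\{y\in\{0,1\}^*:w\varphi(y)\in K\}$.
\begin{itemize}
\item[(a)] For every $y=y_1\cdots y_m\in\{0,1\}^*$, the occurrences of $w$ in $w\varphi(y)$ are exactly the $m+1$ occurrences as suffixes of the prefixes $w\varphi(y_1\cdots y_i)$, $0\le i\le m$. In particular $w\varphi(y)$ determines $y$.
\item[(b)] Every word of $K$ that begins and ends with $w$ is $w\varphi(y)$ for some $y\in K'$. An occurrence of $w\varphi(y)$ in $w\varphi(y')$ comes from an occurrence of $y$ in $y'$.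
\item[(c)] $K'$ is a minimal aperiodic language, and $\varphi(K')\subseteq K$.
\end{itemize}
\end{lemma}

We call $K'$ the \emph{derived language} of $K$ at $w$.

\begin{proof}
(a) Since $w\varphi(0)$ and $w\varphi(1)$ end with $w$, so does each $w\varphi(y_1\cdots y_i)$. An occurrence of $w$ whose last letter lies in the block $\varphi(y_i)$ is contained in the factor $w\varphi(y_i)$ formed by this block and the $|w|$ letters before it, and is not the first occurrence in that factor; so it is the last. The occurrences of $w$ thus mark the block boundaries, and $\varphi(0)\ne\varphi(1)$, so $y$ can be read off.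

(b) Cut the word at the ends of the occurrences of $w$: the pieces after the first cut are return words. If $w\varphi(y)$ occurs in $w\varphi(y')$, its first and last $w$ end at boundaries $i\le j$ of $y'$ by (a), so $w\varphi(y)=w\varphi(y'_{i+1}\cdots y'_j)$ and $y=y'_{i+1}\cdots y'_j$.

(c) If $y'$ is a factor of $y$, then $w\varphi(y')$ is a factor of $w\varphi(y)$ by (a); so $K'$ is factorial. If $w\varphi(y)$ occurs in a point, the previous and the next occurrence of $w$ give a factor $w\varphi(eye')$ with letters $e,e'$; so $K'$ is extendable. If $y\in K'$ and $y'\in K'$ is long, then $w\varphi(y')\in K$ is long and contains $w\varphi(y)$, so $y'$ contains $y$ by (b). Finally, a word of length $m$ of $K$ occurs in a point inside $m$ consecutive blocks, starting in the first one. These blocks form a word $\varphi(y)$ with $y\in K'$ and $|y|=m$, so $p_K(m)\le\max(|\varphi(0)|,|\varphi(1)|)\,p_{K'}(m)$ and $p_{K'}$ is unbounded.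
\end{proof}

Words with exactly two return words appear wherever the increment equals $1$.

\begin{lemma}\label{lem:good}
Let $K$ be a minimal aperiodic language, let $n\ge1$ with $s_K(n)=1$, let $w$ be the right special word of length $n$, and let $a\ne b$ be the letters with $wa,wb\in K$. Then $w$ has exactly two return words $\varphi(0),\varphi(1)$, beginning with $a$ and $b$ respectively. For $y$ in the derived language $K'$ we have $w\varphi(y)\in\mathrm{RS}(K)$ if and only if $y\in\mathrm{RS}(K')$.
\end{lemma}

\begin{proof}
In a point, after an occurrence of $wa$ the next letters are forced until $w$ reappears, because no other word of length $n$ is right special. So exactly one return word begins with $a$, and exactly one with $b$. The word $w\varphi(y)$ ends with $w$, so its right extensions are among $a,b$. If $w\varphi(y)a$ occurs in a point, the next block is $\varphi(0)$; hence $w\varphi(y)a\in K$ if and only if $y0\in K'$. In the same way $w\varphi(y)b\in K$ if and only if $y1\in K'$.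
\end{proof}

\section{One right special word of each length}\label{sec:A}

We prove Theorem~\ref{thm:A}. By Section~\ref{ss:levels} we may assume $X$ infinite, so \eqref{eq:MH} gives $n_0\ge1$ with $s_X(n)=1$ for all $n\ge n_0$. Call a language \emph{Sturmian} if it is a minimal language over $\{0,1\}$ with exactly one right special word of each length $n\ge0$; it is aperiodic, since $p(n)=n+1$. The plan is to code $X$ by a Sturmian language, to derive Sturmian languages repeatedly, and to slow down the resulting substitutions so that (S2) and (S3) hold together.

We shall use one observation twice. Suppose that a language has only one right special word of each length $\geq n_0$. Of two right special words of length at least $n_0$, one is a suffix of the other. If both begin with a word $w$ and contain the same number of occurrences of $w$, they are equal, because a proper suffix misses the initial occurrence.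

\subsection{Deriving Sturmian languages}

Let $w$ be the right special word of length $n_0$ of $\mathcal L(X)$, let $\varphi$ be given by Lemma~\ref{lem:good}, and let $K_0$ be the derived language. It is minimal and aperiodic, so it has right special words of every length. If $y,y'\in\mathrm{RS}(K_0)$ have the same length, then $w\varphi(y)$ and $w\varphi(y')$ are right special, begin with $w$, and contain $w$ exactly $|y|+1$ times. By the observation they are equal, so $y=y'$. Thus $K_0$ is Sturmian.

\begin{lemma}\label{lem:sturm}
Let $K$ be Sturmian. There are $c\in\{0,1\}$ and $a\ge1$ such that, with $\psi(0)=c^a\bar c$ and $\psi(1)=c^{a+1}\bar c$, the language $K'=\{y:\bar c\psi(y)\in K\}$ is Sturmian and $\psi(K')\subseteq K$.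
\end{lemma}

\begin{proof}
Since $p_K(2)=3$ and $01,10\in K$, exactly one of $00,11$ is in $K$; say $cc\in K$, $\bar c\bar c\notin K$. Let $E$ be as in Lemma~\ref{lem:binary} and $a=\min E$. The word $\bar cc^a$ is right special: it is followed by $\bar c$ since $a\in E$, and by $c$ since $\max E>a$. If $\max E\ge a+2$, then $c^{a+2}$ and $c^{a+1}\bar c$ are in $K$, so $c^{a+1}$ is a second right special word of length $a+1$. Hence $E=\{a,a+1\}$. The return words to $\bar c$ are the words $c^t\bar c$, $t\in E$, so $K'$ is the derived language at $\bar c$; it is minimal and aperiodic by Lemma~\ref{lem:return}. If $y\in\mathrm{RS}(K')$, then $\bar c\psi(y)c^a$ is followed in $K$ by $\bar c$ and by $c$. For $y,y'\in\mathrm{RS}(K')$ of the same length, the words $\bar c\psi(y)c^a$ and $\bar c\psi(y')c^a$ begin with $\bar c$ and contain it $|y|+1$ times. By the observation they are equal, and $y=y'$.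
\end{proof}

Iterating from $K_0$ gives Sturmian languages $K_k$ and data $c_k,a_k,\psi_k$ with $\psi_k(K_{k+1})\subseteq K_k$. Put $\varphi_0=\varphi$, $\varphi_{k+1}=\varphi_k\psi_k$, $u_k=\varphi_k(c_k)$, $v_k=\varphi_k(\bar c_k)$. Since $0,1\in K_k$, the words $u_k,v_k$ lie in $\mathcal L(X)$. Moreover
\[
\{u_{k+1},v_{k+1}\}=\{u_k^{a_k}v_k,\ u_k^{a_k+1}v_k\},
\]
so $|u_k|,|v_k|$ tend to infinity, and since $a_k\ge1$ the lengths $|u_{k+1}|,|v_{k+1}|$ differ by a factor at most $2$. Let $C\ge2$ bound the ratio of $|u_k|$ and $|v_k|$ for all $k\ge0$.

\subsection{Dyadic interpolation with three letters}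

The sequence $\varphi,\psi_0,\psi_1,\dots$ has two letters and satisfies (S2), but (S3) fails when the $a_k$ are unbounded. Prepending one $c$ at a time restores (S3) but passes through the pairs $u_k,\,u_k^jv_k$ with $j$ up to $a_k$, which are unbalanced. The remedy is to double a pure power $c^{2^j}$ at each step and to let the two words ending in $\bar c$ grow at the same rate. To end at the exponents $a$ and $a+1$, they must have the correct residues modulo $2^j$ at step $j$.

\begin{example}\label{ex:five}
Let $a=5$. On letters $A,B,B'$ take $\pi_0\colon A\mapsto c$, $B,B'\mapsto c\bar c$; $\pi_1\colon A\mapsto AA$, $B\mapsto AAB$, $B'\mapsto AB'$; $\pi_2\colon A\mapsto AA$, $B\mapsto AB$, $B'\mapsto AAB'$. The images of $(A,B,B')$ under $\pi_0$, $\pi_0\pi_1$, $\pi_0\pi_1\pi_2$ are $(c,c\bar c,c\bar c)$, $(c^2,c^3\bar c,c^2\bar c)$, $(c^4,c^5\bar c,c^6\bar c)$.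
\end{example}

Fix $k$, write $a,c$ for $a_k,c_k$, and let $2^J\le a<2^{J+1}$. For $0\le j\le J$ let $t_j,t_j'\in[2^j,2^{j+1})$ be the integers with $t_j\equiv a$ and $t'_j\equiv a+1\pmod{2^j}$. Then $t_0=t'_0=1$. As $t_j$ is the least integer $\ge2^j$ in its class and $a\ge2^j$, we have $t_j\le a$, and likewise $t'_j\le a+1$. Further $t_J=a$, and $t'_J=a+1$ unless $a+1=2^{J+1}$, in which case $t'_J=2^J$. If $a\equiv m\pmod{2^{j+1}}$ with $0\le m<2^{j+1}$, then $t_{j+1}=2^{j+1}+m$ and $t_j\in\{2^j+m,\,m\}$, so $(t_{j+1}-t_j)/2^j\in\{1,2\}$; the same computation applies to $t'_j$. Define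
\begin{gather*}
\pi_0\colon A\mapsto c,\quad B\mapsto c\bar c,\quad B'\mapsto c\bar c,\\
\pi_{j+1}\colon A\mapsto AA,\quad B\mapsto A^{(t_{j+1}-t_j)/2^j}B,\quad B'\mapsto A^{(t'_{j+1}-t'_j)/2^j}B'\qquad(0\le j<J),\\
\omega\colon 0\mapsto B,\quad 1\mapsto A^{(a+1-t'_J)/2^J}B'.
\end{gather*}
All images of letters have length at most $3$. By induction on $j$, $\pi_0\cdots\pi_j$ maps $A,B,B'$ to $c^{2^j},c^{t_j}\bar c,c^{t'_j}\bar c$, and therefore $\psi_k=\pi_0\cdots\pi_J\,\omega$. The $\varphi_k$-images of these three words are factors of $u_k^{a+1}v_k=\varphi_{k+1}(1)$, so they lie in $\mathcal L(X)$, and their lengths lie in $[2^j|u_k|,(2+C)2^j|u_k|]$ because $t_j,t'_j<2^{j+1}$ and $|v_k|\le C|u_k|$.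

Let $\boldsymbol\sigma$ consist of $\sigma_0=\varphi$ followed by these factorizations of $\psi_0,\psi_1,\dots$. Every alphabet $\mathcal A_n$, $n\ge1$, is $\{0,1\}$ or $\{A,B,B'\}$, and (S1)--(S3) hold with $d=\max(2+C,|\varphi(0)|,|\varphi(1)|)$. By Lemma~\ref{lem:gen}, $\boldsymbol\sigma$ generates $X$. Finally, if $\limsup s_X(n)<2$, then the integers $s_X(n)$ are eventually at most $1$ and (ii) fails. Theorem~\ref{thm:A} is proved.

\section{A subshift with increments at most two}\label{sec:B}

We prove Theorem~\ref{thm:B}. For $a,b\ge1$ let
\[
\alpha_a\colon0\mapsto0,\ 1\mapsto10^a1,\qquad\qquad\beta_b\colon0\mapsto0^b1,\ 1\mapsto0^{b+1}1 .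
\]
The substitution $\alpha_a$ inserts a new run length $a$ and leaves the others unchanged. The substitution $\beta_b$ is the step of Lemma~\ref{lem:sturm}; it closes a stage of the construction with two words of comparable length. For a factorial language $K$ and a substitution $\gamma$, let $\gamma[K]$ be the set of factors of the words $\gamma(u)$, $u\in K$. Then $\gamma[\gamma'[K]]=(\gamma\gamma')[K]$, and $\gamma[K]$ is factorial, and extendable if $K$ is. A \emph{gap} of a binary language is an integer $t\ge0$ such that $10^t1$ is in the language, and $\mathrm{Suff}(W)$ is the set of suffixes of the words of $W$.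

\subsection{The ruler pattern with two marks}

\begin{example}\label{ex:ruler}
Let $\Gamma=\alpha_1\alpha_4\beta_5$, so $\Gamma(0)=0^5T$ and $\Gamma(1)=0^6T$ with $T=101\,0000\,101$. Let $K\ni0,1$ be factorial and extendable. The gaps of $\Gamma[K]$ are $1,4,5,6$. A right special word is a power $0^m$ with $m\le5$, or it ends with $10^t$ where $t$ is a gap that is not maximal.

For $t=5$, the $1$ is the last letter of $T$, so the left extensions are forced up to $0^5T0^5$. This word, of length $20$, is right special, and the powers $0^m$, $m\le5$, are among its suffixes. This is the \emph{main branch}.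

For $t=1$, the words $10$ and $010$ are right special. But $0010$ forces $1$, since its $1$ opens a factor $101$, and $1010$ forces $0$, since its last $1$ closes one.

For $t=4$, the $1$ closes a factor $101$, which is preceded by at least four zeros. The word $0^4\,101\,0^4$ is right special, because this $101$ may be the first or the second one in $T$. One more letter on the left decides: $0$ means the first, and forces $1$; $1$ means the second, and forces $0$.

The two \emph{side branches} occupy the lengths $2,3$ and $5,\dots,11$. They are disjoint, so $s(n)=2$ for these $n$ and $s(n)=1$ for the other $n$ in $[1,20]$.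
\end{example}

\subsection{Construction}\label{ss:construction}

The construction has stages $N=1,2,\dots$; stage $N$ will defeat all sequences with at most $N$ letters per level and constant at most $N$. Put $\rho_N=N+8$ and $k_N=2N^2+N+1$. Stage $N$ is given by integers $c_N$, $a_{N,1},\dots,a_{N,k_N}$ and $b_N=a_{N,k_N}+1$. We drop the index $N$ when a single stage is considered. The exponents satisfy
\begin{equation}\label{eq:range}
\rho^iN^2c\le a_i<2\rho^iN^2c\quad(1\le i\le k),\qquad\text{hence}\qquad a_{i+1}\ge\tfrac\rho2\,a_i\ge4a_i .
\end{equation}
Let $\Gamma_N=\alpha_{a_1}\cdots\alpha_{a_k}\beta_b$, $T_{N,i}=\alpha_{a_1}\cdots\alpha_{a_i}(1)$ and $T_N=T_{N,k}$. Then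
\[
T_{N,0}=1,\quad T_{N,i}=T_{N,i-1}0^{a_i}T_{N,i-1},\quad\Gamma_N(0)=0^bT_N,\quad\Gamma_N(1)=0^{b+1}T_N,
\]
and each $T_{N,i}$ begins and ends with $1$. Let $\tau_1=\mathrm{id}$, $\tau_{N+1}=\tau_N\Gamma_N$, $U_N=\tau_N(0)$ and $h_N=|U_N|$. Since $\tau_{N+1}(1)=U_NU_{N+1}$, we have $h_N\le|\tau_N(1)|\le2h_N$ for all $N$. Define
\[
Q_1=P_1=\varepsilon,\qquad Q_{N+1}=Q_N\tau_N(0^{b_N}T_N),\qquad P_{N+1}=\tau_N(0^{b_N})P_N,\qquad\mu_N=|Q_N|+|P_N| ;
\]
Lemma~\ref{lem:QP} will identify $Q_N$ and $P_N$ as the common past and the common future of the blocks $\tau_N(0)$ and $\tau_N(1)$. The numbers $h_N$ and $\mu_N$ depend only on the stages before $N$. We require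
\begin{equation}\label{eq:c}
c_N\ge\max(2,\mu_N).
\end{equation}
One further condition, of an arithmetic nature, is imposed in Section~\ref{ss:choice}; everything else uses only \eqref{eq:range} and \eqref{eq:c}.

Let $\mathcal L_N$ be the set of factors of the words $\Gamma_N\cdots\Gamma_{M-1}(e)$, $M\ge N$, $e\in\{0,1\}$. Both letters occur in $\Gamma_M(0)$ and in $\Gamma_M(1)$, so in this definition $M$ may be taken as large as we like and $e$ may be prescribed. It follows that $\mathcal L_N=\Gamma_N[\mathcal L_{N+1}]$ and $\mathcal L_1=\tau_N[\mathcal L_N]$. The language $\mathcal L_N$ is factorial. It is extendable, because each letter has an occurrence in $\Gamma_M(0)=0^{b_M}T_M$ that is neither first nor last: the second $0$, and the first letter of $T_M$.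

Let $X$ be the subshift with language $\mathcal L_1$. It is minimal. Indeed, a word $w$ that occurs in $\tau_M(e)$ occurs in both $\tau_{M+1}(0)$ and $\tau_{M+1}(1)$; every word of $\mathcal L_1$ is a factor of a concatenation of these two words, and contains one of them as soon as its length is at least $2|\tau_{M+1}(1)|$.

\subsection{Right special words}

We follow the right special words through one substitution at a time. Each $\alpha_a$ creates one short side branch, and $\beta_b$ creates none.

\begin{lemma}\label{lem:alpha}
Let $a\ge1$ and let $K\ni1$ be a factorial extendable binary language with bounded powers of $0$, all of whose gaps are larger than $a$. Then $K'=\alpha_a[K]$ is factorial and extendable, contains $1$, has bounded powers of $0$, each of its gaps is $a$ or a gap of $K$, and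
\[
\mathrm{RS}(K')\subseteq\mathrm{Suff}(0^a10^a)\cup\mathrm{Suff}\big(\alpha_a(\mathrm{RS}(K))\big).
\]
\end{lemma}

\begin{proof}
In $\alpha_a(u)$, $u\in K$, the letters $1$ are alternately \emph{initial} and \emph{terminal} letters of blocks $10^a1$. An initial $1$ is followed by exactly $0^a1$. A terminal $1$, if there is a later $1$, is followed by $0^t1$ with $t>a$ a gap of $K$. All other zeros are images of zeros of $u$. This gives the first claims. The hypothesis on gaps is what lets us tell initial from terminal letters. Let $w\in\mathrm{RS}(K')$.

Suppose first that $w=0^m$. Let $0^E$ be the maximal power of $0$ in $K$. Extending $1$ to the right until the next $1$ shows that $K$ has a gap, so $E>a$, and the powers of $0$ in $K'$ have exponent at most $E$. From $0^{m+1}\in K'$ we get $0^{m+1}\in K$, and extending this word to the right until a $1$ appears gives $0^m1\in K$. So $0^m\in\mathrm{RS}(K)$ and $w=\alpha_a(0^m)$.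

Otherwise $w=w'10^m$, and $m$ is a gap of $K'$ because $w1\in K'$; so $m\ge a$.

\emph{Case $m>a$.} In every occurrence of $w0$ or $w1$ in a word $\alpha_a(u)$ the last $1$ of $w$ is terminal, so by alternation the types of all letters $1$ of $w$ depend only on $w$. If their number is even, the first is initial, and $w=\alpha_a(z)$ where $z$ is obtained by collapsing each block to $1$. If it is odd, the first is terminal, the zeros before it belong to its block, and $w=0^i1\alpha_a(z_1)$ with $i\le a$; put $z=1z_1$. In both cases $z$ depends only on $w$, and $w$ is a suffix of $\alpha_a(z)$. An occurrence of $we$, $e\in\{0,1\}$, in $\alpha_a(u)$ gives an occurrence of $z$ in $u$ followed by a letter whose image begins with $e$, and this letter is $e$. So $z\in\mathrm{RS}(K)$.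

\emph{Case $m=a$.} In an occurrence of $w1=w'10^a1$ in $\alpha_a(u)$, the $1$ after $w'$ is initial, since otherwise $a$ would be a gap of $K$. The previous $1$, if any, is terminal and is followed by more than $a$ zeros. So either $w'\in0^*$ or $w'$ ends with $0^{a+1}$. In an occurrence of $w0=w'10^{a+1}$ the same $1$ is terminal, hence preceded by $10^a$; so either $w'=0^i$ with $i\le a$, or $w'$ ends with $10^a$. A word cannot end with both $0^{a+1}$ and $10^a$, so $w'$ contains no $1$. Hence $w'=0^i$ with $i\le a$, and $w\in\mathrm{Suff}(0^a10^a)$.
\end{proof}

\begin{lemma}\label{lem:beta}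
Let $K\ni0,1$ be a factorial extendable binary language and $K'=\beta_b[K]$. Then $\mathrm{RS}(K')\subseteq\mathrm{Suff}\{0^b1\beta_b(y)0^b:y\in\mathrm{RS}(K)\}$.
\end{lemma}

\begin{proof}
The letters $1$ are exactly the ends of the blocks $0^b1$ and $0^{b+1}1$, so the gaps of $K'$ lie in $\{b,b+1\}$ and $0^{b+2}\notin K'$. If $0^m\in\mathrm{RS}(K')$, then $m+1\le b+1$ and $0^m$ is a suffix of $0^b10^b$, which corresponds to $y=\varepsilon\in\mathrm{RS}(K)$. Let $w=w'10^m\in\mathrm{RS}(K')$. Then $m$ is a gap and $m+1\le b+1$, so $m=b$. Thus $w=0^i1\beta_b(y)0^b$ with $i\le b+1$ and $y$ determined by the distances between the letters $1$ of $w$. In an occurrence of $w1$ the block after $\beta_b(y)$ is $\beta_b(0)$, and in an occurrence of $w0$ it begins with $0^{b+1}$, so it is $\beta_b(1)$. Hence $y\in\mathrm{RS}(K)$, and we are done if $i\le b$. If $i=b+1$, the block before $\beta_b(y)$ is $\beta_b(1)$ in both occurrences, so $1y\in\mathrm{RS}(K)$, and $w=\beta_b(1y)0^b$ is a suffix of $0^b1\beta_b(1y)0^b$.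
\end{proof}

Fix $N$, let $K^{(k)}=\beta_b[\mathcal L_{N+1}]$ and $K^{(i-1)}=\alpha_{a_i}[K^{(i)}]$, so that $K^{(0)}=\mathcal L_N$. By downward induction, the gaps of $K^{(i)}$ lie in $\{a_{i+1},\dots,a_k,b,b+1\}$ and are larger than $a_i$, so Lemma~\ref{lem:alpha} applies at each step; this is why the largest exponents are innermost in $\Gamma_N$. The image of a suffix of a word is a suffix of its image, $\alpha_{a_1}\cdots\alpha_{a_{i-1}}(0^{a_i}10^{a_i})=0^{a_i}T_{N,i-1}0^{a_i}$, and $\alpha_{a_1}\cdots\alpha_{a_k}(0^b1\beta_b(y)0^b)=0^bT_N\Gamma_N(y)0^b$. Hence
\begin{equation}\label{eq:star}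
\mathrm{RS}(\mathcal L_N)\subseteq\bigcup_{i=1}^k\mathrm{Suff}\big(0^{a_i}T_{N,i-1}0^{a_i}\big)\ \cup\ \mathrm{Suff}\big\{0^bT_N\Gamma_N(y)0^b:y\in\mathrm{RS}(\mathcal L_{N+1})\big\}.
\end{equation}
To iterate \eqref{eq:star} we collect the prefixes $0^bT_N$ and suffixes $0^b$ added at each stage. Let $F_N(y)=Q_N\tau_N(y)P_N$. The definitions of $Q_N$ and $P_N$ are made so that
\begin{equation}\label{eq:F}
F_1=\mathrm{id},\qquad F_N\big(0^bT_N\Gamma_N(y)0^b\big)=F_{N+1}(y).
\end{equation}

\begin{lemma}\label{lem:QP}
Let $N\ge1$ and $y,y'\in\{0,1\}^*$.
\begin{itemize}
\item[(a)] $Q_N$ is a suffix of $Q_N\tau_N(y)$, and the letters preceding this suffix in $Q_N\tau_N(y0)$ and in $Q_N\tau_N(y'1)$ are different.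
\item[(b)] $P_N$ is a prefix of $\tau_N(y)P_N$, and the letters following this prefix in $\tau_N(0y)P_N$ and in $\tau_N(1y')P_N$ are different.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $N$. For $N=1$ the words $Q_1,P_1$ are empty and the letters in question are $0$ and $1$.

(a) Put $D=0^bT_N$, so $\Gamma_N(0)=D$, $\Gamma_N(1)=0D$ and $Q_{N+1}=Q_N\tau_N(D)$. For every $y$ the word $D\Gamma_N(y)$ ends with $D$, say $D\Gamma_N(y)=zD$. Then $Q_{N+1}\tau_{N+1}(y)=Q_N\tau_N(z)\,\tau_N(D)$ ends with $Q_N\tau_N(D)$ by induction, and the letter preceding this suffix is the letter preceding the suffix $Q_N$ in $Q_N\tau_N(z)$. For the word $y0$ we have $z=D\Gamma_N(y)$, which ends with $1$; for the word $y'1$ we have $z=D\Gamma_N(y')0$, which ends with $0$. The two letters differ by induction.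

(b) For every $y$ the word $\Gamma_N(y)0^b$ begins with $0^b$, say $\Gamma_N(y)0^b=0^bz$. Then $\tau_{N+1}(y)P_{N+1}=\tau_N(0^b)\,\tau_N(z)P_N$ begins with $\tau_N(0^b)P_N=P_{N+1}$ by induction, and the next letter is the letter following the prefix $P_N$ in $\tau_N(z)P_N$. For the word $0y$, $z$ begins with $T_N$, hence with $1$; for the word $1y'$, $z$ begins with $0$. The two letters differ by induction.
\end{proof}

Two consequences follow. By (a), if $y$ is a suffix of $y'$, then $F_N(y)$ is a suffix of $F_N(y')$. By (b), applied to words $0y,1y'\in\mathcal L_N$ whose $\tau_N$-images are longer than $P_N$, both $P_N0$ and $P_N1$ lie in $\mathcal L_1$. As $|P_N|\to\infty$ and $\mathrm{RS}(\mathcal L_1)$ is closed under suffixes, $s_X(n)\ge1$ for all $n$.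

\subsection{The side branches are disjoint}\label{ss:disjoint}

Let $D_N=F_N(\varepsilon)=Q_NP_N$ and $S_{N,i}=F_N(0^{a_{N,i}}T_{N,i-1}0^{a_{N,i}})$. By induction on $N$, using \eqref{eq:star}, \eqref{eq:F} and the fact that $F_N$ preserves suffixes,
\[
\mathrm{RS}(\mathcal L_1)\subseteq\bigcup_{M<N}\bigcup_{i=1}^{k_M}\mathrm{Suff}(S_{M,i})\ \cup\ \mathrm{Suff}\{F_N(y):y\in\mathrm{RS}(\mathcal L_N)\}\qquad(N\ge1).
\]
The word $D_N$ is a suffix of every $F_N(y)$, in particular of $D_{N+1}=F_N(0^bT_N0^b)$, and $|D_N|=\mu_N\to\infty$. So the words $D_N$ have exactly one suffix of each length; these suffixes form the main branch. Given $l$, take $N$ with $\mu_N\ge l$ in the inclusion above: a right special word of length $l$ lies on the main branch or is a suffix of some $S_{M,i}$. Since $a_{M,i}\le b_M$, the word $F_M(0^{a_{M,i}})$ is a suffix of both $S_{M,i}$ and $D_{M+1}$. Put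
\[
\lambda_{M,i}=|F_M(0^{a_{M,i}})|=\mu_M+a_{M,i}h_M,\qquad\theta_{M,i}=|\tau_M(T_{M,i})|,
\]
so that $|S_{M,i}|=\lambda_{M,i}+a_{M,i}h_M+\theta_{M,i-1}$. A suffix of $S_{M,i}$ can be off the main branch only if its length lies in $I_{M,i}=(\lambda_{M,i},|S_{M,i}|\,]$. (In Example~\ref{ex:ruler} these intervals are $(1,3]$ and $(4,11]$.)

Fix $M$ and drop it. We have $\theta_0\le2h$ and $\theta_i=2\theta_{i-1}+a_ih$. By induction,
\begin{equation}\label{eq:theta}
\theta_{i-1}\le2a_ih\qquad\text{and}\qquad\theta_i\le5a_ih\qquad(1\le i\le k):
\end{equation}
the first bound gives the second, and $5a_ih\le2a_{i+1}h$ by \eqref{eq:range}. Hence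
\begin{gather}
|S_{M,i}|\le\mu+4a_ih\le\mu+a_{i+1}h=\lambda_{M,i+1}\qquad(i<k),\label{eq:S1}\\
|S_{M,k}|=\mu+2a_kh+\theta_{k-1}\le\mu+2bh+\theta_k=\mu_{M+1}\le\lambda_{M+1,1}.\label{eq:S2}
\end{gather}
So in the order $I_{1,1},\dots,I_{1,k_1},I_{2,1},\dots$ each interval lies to the right of the previous one. Therefore $s_X(n)\le2$ for all $n$, and $s_X(n)=1$ outside the intervals. Since $p_X(1)=2$, we get $p_X(n)\le2n$.

\subsection{Choice of the exponents and unbounded alphabets}\label{ss:choice}

Suppose that a sequence with at most $N$ letters per level and constant at most $N$ generates $X$. Lemma~\ref{lem:scale} provides a level whose words have lengths between $ch$ and $N^2ch$, in the notation of stage $N$. We do not know these lengths, only that there are at most $N$ of them. The subshift contains maximal runs of period $h$ and length $\mu+a_ih$, and by \eqref{eq:range} each is covered by a number of level words that is bounded independently of $c$. If the parts of level words at the two ends of a run could have arbitrary lengths, there would be no constraint. Periodicity pins them down to at most $N^2$ values at each end, the same for all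 $i$. This leads to the following definition.

At stage $N$ the numbers $h$ and $\mu$ are known. Given $c$, call a tuple $(a_1,\dots,a_k)$ \emph{bad} if there are integers $\ell_1,\dots,\ell_N$, $o_1,\dots,o_{N^2}$, $o'_1,\dots,o'_{N^2}$ in $[0,N^2ch]$ such that for every $i$
\begin{equation}\label{eq:bad}
\mu+a_ih=o_j+o'_{j'}+\sum_{\nu=1}^Nn_\nu\ell_\nu\qquad\text{for some }j,j'\text{ and integers }0\le n_\nu\le3\rho^iN^2 .
\end{equation}
For $N=1$ we have $h=1$, $\mu=0$, $k=4$, and badness means $a_i=o+o'+n_i\ell$ with $n_i\le3\cdot9^i$ for $i=1,\dots,4$: three parameters of size $c$ against four exponents of size $c$. In general, the data on the right of \eqref{eq:bad} determine $a_i$, so the number of bad tuples is at most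
\[
(N^2ch+1)^{N+2N^2}\prod_{i=1}^kN^4(3\rho^iN^2+1)^N=O\big(c^{N+2N^2}\big)
\]
with a constant depending only on $N$ and $h$. Each interval in \eqref{eq:range} contains at least $c$ integers, so at least $c^k=c^{N+2N^2+1}$ tuples satisfy \eqref{eq:range}. We choose $c_N$ satisfying \eqref{eq:c} and so large that some tuple satisfying \eqref{eq:range} is not bad, and we choose such a tuple. This completes the construction of $X$.

\begin{proposition}\label{prop:unbounded}
If $\boldsymbol\sigma$ generates $X$ and satisfies \textup{(S2)} and \textup{(S3)}, then $\sup_{n\ge1}\#\mathcal A_n=\infty$.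
\end{proposition}

\begin{proof}
Suppose not. Take an integer $N$ such that (S2) and (S3) hold with constant $N$ and $\#\mathcal A_n\le N$ for all $n\ge1$, and use the notation of stage $N$. Since $ch\ge2$, Lemma~\ref{lem:scale} gives a level $n$, fixed from now on, whose words have length in $[ch,N^2ch)$. We show that the tuple of stage $N$ is bad. A word $z$ has \emph{period $h$} if $z_j=z_{j+h}$ whenever both letters exist.

\emph{The run.} Fix $i$. The word $10^{a_i}1$ is a factor of $T_{N,i}$, hence of $\Gamma_N(0)\in\mathcal L_N$. As $\mathcal L_N$ is extendable, there are $y,y'$ with $y10^{a_i}1y'\in\mathcal L_N$ and $|\tau_N(y1)|,|\tau_N(1y')|>\mu$. The word $V=\tau_N(y1)\,U^{a_i}\,\tau_N(1y')$ lies in $\mathcal L_1$, so by Lemma~\ref{lem:scale} it is a factor of a concatenation $W=w_1\cdots w_r$ of level-$n$ words. Fix this occurrence and number the positions of $W$. Let $I=[f,g]$ be the interval of positions of the displayed $U^{a_i}$, extended by $|Q|$ positions to the left and $|P|$ to the right.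

By Lemma~\ref{lem:QP}, $Q$ is a suffix of $Q\tau_N(y1)$, hence of $\tau_N(y1)$, which is longer than $Q$; in the same way $P$ is a prefix of $\tau_N(1y')$. So $W$ reads $QU^{a_i}P$ on $I$. For $jh\ge\mu$ the same argument shows that $Q$ is a suffix and $P$ a prefix of $U^j$. So $QU^{a_i}P$ is a factor of a power of $U$ and has period $h$. The run cannot be extended. The letter $W_{f-1}$ precedes the suffix $Q$ in $\tau_N(y1)$. The letter $W_{f-1+h}$ is the $h$-th letter of $QU$, that is, the letter preceding the suffix $Q$ in $Q\tau_N(0)$. These differ by Lemma~\ref{lem:QP}(a). Likewise $W_{g+1}$ follows the prefix $P$ in $\tau_N(1y')$, while $W_{g+1-h}$ is the $h$-th letter from the end of $UP$, which follows the prefix $P$ in $\tau_N(0)P$; these differ by Lemma~\ref{lem:QP}(b). Finally $|I|=\mu+a_ih\ge\rho N^2ch\ge8N^2ch$.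

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=1cm]
\draw (0,0) rectangle (10.4,0.55);
\foreach \x in {1.9,3.6,6.8,8.6} \draw (\x,0)--(\x,0.55);
\node at (0.5,0.27) {$w_t$};
\node at (2.75,0.27) {$w_{t+1}$};
\node at (5.2,0.27) {$\cdots$};
\node at (7.7,0.27) {$w_{t'-1}$};
\node at (10.0,0.27) {$w_{t'}$};
\fill (1.0,0.27) circle (1.5pt);
\fill (9.5,0.27) circle (1.5pt);
\node[below] at (0.6,0) {\small $f-1$};
\node[below] at (9.9,0) {\small $g+1$};
\draw[<->] (1.1,0.8)--(1.9,0.8) node[midway,above] {$o$};
\draw[<->] (8.6,0.8)--(9.4,0.8) node[midway,above] {$o'$};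
\draw[|-|] (1.1,-0.3)--(9.4,-0.3) node[midway,below] {$I=[f,g]$, period $h$};
\end{tikzpicture}
\caption{A maximal run of period $h$ covered by level words. The period breaks at the two dots. The offset $o$ is determined by the words $w_t,w_{t+1}$, because $o+|w_{t+1}|$ is the length of the longest suffix of $w_tw_{t+1}$ with period $h$; symmetrically, $o'$ is determined by $w_{t'-1},w_{t'}$.}
\label{fig:run}
\end{figure}

\emph{The decomposition} (Figure~\ref{fig:run}). Let position $f-1$ lie in $w_t$ and position $g+1$ in $w_{t'}$. Let $o$ be the number of letters of $w_t$ after position $f-1$, and $o'$ the number of letters of $w_{t'}$ before position $g+1$; both are less than $N^2ch$. Since $o+|w_{t+1}|<2N^2ch\le|I|$, the last $o+|w_{t+1}|$ letters of $w_tw_{t+1}$ lie in $I$ and have period $h$. Any longer suffix of $w_tw_{t+1}$ contains the positions $f-1$ and $f-1+h$, because $|w_{t+1}|\ge ch\ge h$, and so does not have period $h$. Hence $o+|w_{t+1}|$ is the length of the longest suffix of $w_tw_{t+1}$ with period $h$, and $o$ depends only on the ordered pair of words $(w_t,w_{t+1})$. Reversing left and right, $|w_{t'-1}|+o'$ is the length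 of the longest prefix of $w_{t'-1}w_{t'}$ with period $h$, and $o'$ depends only on $(w_{t'-1},w_{t'})$. As $w_{t+1}$ ends inside $I$, we have $t+1<t'$, and
\[
\mu+a_ih=|I|=o+o'+\sum_{t<j<t'}|w_j| .
\]
The sum has at most $|I|/(ch)\le1+2\rho^iN^2\le3\rho^iN^2$ terms, by \eqref{eq:range} and $c\ge\mu$.

As $i$ varies, the lengths $|w_j|$ range over the same set of at most $N$ values, and $o$, $o'$ each take at most $N^2$ values, one for each pair of level-$n$ words; all lie in $[0,N^2ch]$. Listing them as $\ell_\nu$, $o_j$, $o'_{j'}$, and filling unused places with $0$, we obtain \eqref{eq:bad} for every $i$. So the tuple of stage $N$ is bad, contrary to its choice.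
\end{proof}

\begin{remark}\label{rem:both}
Both (S2) and (S3) are needed. The sequence $\Gamma_1,\Gamma_2,\dots$ generates $X$ by Lemma~\ref{lem:gen}, has two letters, and satisfies (S1) and (S2). For (S1) and (S3) three letters suffice. Write $\alpha_a=\kappa\gamma^a\eta$ with $\eta\colon0\mapsto0,\,1\mapsto21$; $\gamma\colon0\mapsto0,\,1\mapsto1,\,2\mapsto20$; $\kappa\colon0\mapsto0,\,1\mapsto1,\,2\mapsto1$; and write $\beta_b=\zeta^b\xi$ with $\xi\colon0\mapsto1,\,1\mapsto01$ and $\zeta\colon0\mapsto0,\,1\mapsto01$. The intermediate level words are the $\tau_N$-images of $0$, $T_{N,i}$, $T_{N,i-1}0^j$ $(j\le a_i)$ and $0^jT_N$ $(j\le b)$, which are factors of $\tau_{N+1}(0)$.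
\end{remark}

\subsection{The slope of the complexity function}

By Section~\ref{ss:disjoint}, $p_X(l)=2+\sum_{n=1}^{l-1}s_X(n)\le l+1+\epsilon(l)$, where $\epsilon(l)$ is the number of integers of $[1,l)$ that lie in one of the intervals $I_{M,i}$. Let $l>\lambda_{1,1}$, let $I_{N,i}$ be the last interval with $\lambda=\lambda_{N,i}<l$, let $\Delta$ be the right end of the previous interval ($\Delta=0$ if there is none), and put $l'=\min(l,|S_{N,i}|)$. Then $\epsilon(l)\le\Delta+l'-\lambda$. From $l'\le\lambda+a_ih+\theta_{i-1}\le2\lambda+\theta_{i-1}$ we get $l'-\lambda\le\frac12l'+\frac12\theta_{i-1}$. It remains to see that $\Delta$ and $\theta_{i-1}$ are small compared with $a_ih$; this is why $\rho_N$ tends to infinity.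

If $i\ge2$, then $\mu\le c\le a_{i-1}$, so \eqref{eq:S1}, \eqref{eq:theta} and \eqref{eq:range} give $\Delta\le\mu+4a_{i-1}h\le5a_{i-1}h\le\frac{10}\rho a_ih$ and $\theta_{i-1}\le5a_{i-1}h\le\frac{10}\rho a_ih$. If $i=1$, then \eqref{eq:S2} gives $\Delta\le\mu\le c\le a_1/\rho$, and $\theta_0\le2h\le\frac2\rho a_1h$ because $a_1\ge\rho$. In both cases, as $a_ih\le\lambda<l$,
\[
\Delta\le\frac{10}{\rho_N}\,l,\qquad\epsilon(l)\le\frac l2+\frac{15}{\rho_N}\,l .
\]
Since $N\to\infty$ as $l\to\infty$, we obtain $\limsup p_X(l)/l\le3/2$. For $l=\lambda_{N,i}+1$ the interval $[1,l)$ does not meet $I_{N,i}$, so $\epsilon(l)\le\Delta\le\frac{10}{\rho_N}l$. Together with $p_X(l)\ge l+1$ this gives $\liminf p_X(l)/l=1$. Theorem~\ref{thm:B} is proved.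

\section{Below slope $3/2$}\label{sec:C}

We prove Theorem~\ref{thm:C}, assuming $X$ infinite as we may. Write $p,s$ for $p_X,s_X$, and fix $0<\delta<\frac12$ and $n_0$ with $\delta n_0\ge1$ and $p(n)\le(\frac32-\delta)n$ for $n\ge n_0$. Now $s(n)$ may exceed $1$ infinitely often, but not on long stretches. We look at $X$ only at lengths where $s(n)=1$, find there a word with two return words, and show that passing from one such word to the next involves long powers of one return word but only boundedly many copies of the other. Such a transition can be interpolated. Two words are \emph{$C$-balanced} if their lengths differ by a factor at most $C$.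

\subsection{Interpolation with one heavy letter}

\begin{lemma}\label{lem:interp}
For every integer $H\ge0$ and real $C\ge1$ there is $C'$ such that the following holds. Let $\varphi\colon\{0,1\}\to\mathcal A^+$ and $\psi\colon\{0,1\}\to\{0,1\}^+$ be substitutions such that $\psi(0),\psi(1)$ together contain at most $H$ letters $1$, the words $\varphi(0),\varphi(1)$ are $C$-balanced, and so are $\varphi\psi(0),\varphi\psi(1)$. Then $\psi=\psi_0\psi_1\cdots\psi_r$, where all images of letters under the $\psi_j$ have length at most $C'$, the intermediate alphabets have at most $H+5$ letters, and for each $j<r$ the images of letters under $\varphi\psi_0\cdots\psi_j$ are pairwise $C'$-balanced factors of $\varphi\psi(0)$ or $\varphi\psi(1)$.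
\end{lemma}

The letters at scale $j$ are pieces of $\psi(0),\psi(1)$ obtained by cutting long runs of zeros every $2^j$ letters, never closer than $2^j$ to an end of the run. For $z=0^910^310^6$ the cuts at scales $1$ and $2$ are
\[
00\,|\,00\,|\,00\,|\,000\,1\,000\,1\,00\,|\,00\,|\,00\qquad\text{and}\qquad0^4\,|\,0^5\,1\,0^3\,1\,0^6 .
\]

\begin{proof}
Let $h=|\varphi(0)|$, so both letters have $\varphi$-images of length in $[h/C,Ch]$, and let $\ell=\min(|\varphi\psi(0)|,|\varphi\psi(1)|)$. If $\ell<h$, then $|\psi(e)|\le C\ell/(h/C)\le C^2$ and we take $r=0$. Otherwise let $2^Jh\le\ell<2^{J+1}h$. For $0\le j\le J$ and $z\in\{\psi(0),\psi(1)\}$, cut each maximal run $0^t$ of $z$ after its first $x$ zeros, for every multiple $x$ of $2^j$ with $2^j\le x\le t-2^j$. This factors $z$ into \emph{pieces of scale $j$}. Cuts at scale $j+1$ are cuts at scale $j$. The \emph{weight} of a word is the length of its $\varphi$-image.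

\emph{Weights.} A cut has $2^j$ zeros on each side with no cut strictly among them, so a piece with a cut at one end has weight at least $2^jh$. A piece with no cut at its ends is $z$ itself, of weight at least $\ell\ge2^jh$. A piece contains at most $H$ letters $1$ and meets at most $H+1$ runs of zeros, each in fewer than $2^{j+1}$ zeros: an uncut run has $t<2^{j+1}$; the last cut $x$ of a run satisfies $x+2^j>t-2^j$; and the other portions have exactly $2^j$ zeros. So all pieces of scale $j$ have weight in $[2^jh,\Lambda2^jh]$ with $\Lambda=HC+2H+2$.

\emph{Number.} A piece that contains no $1$ and is neither the first nor the last piece of $z$ lies between consecutive cuts of one run and equals $0^{2^j}$. If $z$ has $m$ letters $1$, it has at most $m+2$ other pieces. So there are at most $H+4+1$ distinct pieces of scale $j$.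

\emph{Factorization.} Let $\mathcal B_j$ be the set of pieces of scale $j$, regarded as words. Let $\psi_0$ map each element of $\mathcal B_0$ to itself, a word of at most $\Lambda C$ letters. For $j<J$ and a piece in $\mathcal B_{j+1}$, fix one of its occurrences as a piece; the cuts of scale $j$ factor it into at most $2\Lambda$ elements of $\mathcal B_j$, by comparing weights, and this defines $\psi_{j+1}$. Finally $\psi(e)$ has weight less than $C2^{J+1}h$, so it is a product of at most $2C$ elements of $\mathcal B_J$, which defines $\psi_{J+1}(e)$. Then $\psi_0\cdots\psi_j$ maps each piece of scale $j$ to itself and $\psi=\psi_0\cdots\psi_{J+1}$. Take $r=J+1$ and $C'=\max(C^2,2C\Lambda)$.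
\end{proof}

\subsection{States}

Call $n\ge n_0$ \emph{good} if $s(n)=1$, and let then $R_n$ and $L_n$ be the right special and the left special word of length $n$. Good lengths exist, since otherwise $p(n)\ge2n-O(1)$. A \emph{state} is a word $w$ of good length $n$ with $w=R_n=L_n$. By Lemma~\ref{lem:good} it has two return words $u=\varphi(0)$, $v=\varphi(1)$ with different first letters; let $K$ be the derived language. The advantage of a state over $R_n$ is that the lengths of its return words are controlled.

\begin{lemma}\label{lem:state}
Let $w$ be a state of length $n$.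
\begin{itemize}
\item[(a)] The letters preceding the suffix $w$ in $wu$ and in $wv$ are different.
\item[(b)] $|u|+|v|=p(n)+1$; hence $n+2\le|u|+|v|\le\frac32n$.
\item[(c)] A right special word $z$ with $|z|\ge n$ has exactly two right extensions and is a suffix of $w\varphi(y)$ for some $y\in\mathrm{RS}(K)$.
\item[(d)] A bispecial word $z$ with $|z|\ge n$ equals $w\varphi(y)$ for some $y\in K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every occurrence of $w$ in a point ends an occurrence of $wu$ or $wv$, and $w$ has two left extensions.

(b) Consider the graph whose vertices are the words of length $n$ of $\mathcal L(X)$ and whose edges are the words of length $n+1$, each going from its prefix to its suffix. The factors of length $n+1$ of $wu$, read from left to right, form a loop of $|u|$ edges at $w$ that does not visit $w$ in between; likewise for $v$. The loops cover all edges: an occurrence of a word of length $n+1$ in a point ends in some block $\varphi(e)$, so it lies in $w\varphi(e)$. No edge is used twice. Suppose that the same edge appears at two places in the loops. If its source is not $w$, this source is not left special and has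 a single incoming edge, so the two preceding edges also coincide. Going back, we reach a common edge with source $w$, which is the first edge of its loop at both places. The first edges of the two loops are different, so the two places are the same. Thus $|u|+|v|=p(n+1)=p(n)+1$. The bounds follow from \eqref{eq:MH} and $(\frac32-\delta)n+1\le\frac32n$.

(c) The suffix of length $n$ of $z$ is right special, so it is $w$, and the right extensions of $z$ are among the two of $w$. Display the first occurrence of $w$ in $z$: by Lemma~\ref{lem:return}(b), $z=x\,w\varphi(y_1)$ with $y_1\in K$. If $x=\varepsilon$, then $y_1\in\mathrm{RS}(K)$ by Lemma~\ref{lem:good}. Otherwise consider any occurrence of $z$ in a point. The block that ends with the displayed $w$ is $\varphi(e)$, where $e$ is determined by the last letter of $x$, by (a). The occurrence of $w$ before this block starts to the left of $z$, as the displayed one is the first in $z$. So every occurrence of $z$ is the end of an occurrence of $w\varphi(ey_1)$. This word is therefore right special, and $ey_1\in\mathrm{RS}(K)$ by Lemma~\ref{lem:good}.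

(d) The word $z$ begins and ends with $w$; apply Lemma~\ref{lem:return}(b).
\end{proof}

\begin{lemma}\label{lem:reach}
For every good length $g$ there is a state of length in $[g,g+p(g)]$.
\end{lemma}

\begin{proof}
For good $m$ let $j_m$ be the least $j\ge0$ such that some word of length $m+j$ of $\mathcal L(X)$ has prefix $L_m$ and suffix $R_m$; so $j_m=0$ exactly when there is a state of length $m$. Let $j_m\ge1$. Then $R_m$ has a unique left extension $eR_m$ and $L_m$ a unique right extension $L_me'$. A right special word of length $m+1$ ends with $R_m$, so it is $eR_m$ and has at most two extensions. By \eqref{eq:s} and \eqref{eq:MH}, $m+1$ is good and $R_{m+1}=eR_m$; symmetrically $L_{m+1}=L_me'$. The word realizing $j_m$ has prefix $L_{m+1}$ and suffix $R_{m+1}$, so $j_{m+1}\le j_m-1$. Hence a state is reached at a length at most $g+j_g$. To bound $j_g$, slide a window of length $g$ along a point from an occurrence of $L_g$ until it first shows $R_g$. Each move is forced, so a repeated window would make the motion periodic and $R_g$ would never appear. Thus $j_g\le p(g)-1$.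
\end{proof}

By Lemma~\ref{lem:binary}, at least one of $00,11$ lies in the derived language $K$ of a state. The state is \emph{neutral} if exactly one does and \emph{strong} if both do. In a neutral state we call $r$ the return word whose letter can be repeated in $K$ and $\iota$ the other, isolated, one.

\subsection{The step from a neutral state}

After a neutral state the increments stay equal to $1$ for a while, as in Section~\ref{sec:A}, and the next state is explicit.

\begin{lemma}\label{lem:neutral}
Let $w$ be a neutral state. There is $m\ge1$ such that $w'=wr^m$ is a state with return words $r$ and $\iota r^m$. If $w'$ is neutral, its repeated word is $\iota r^m$ and its isolated word is $r$.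
\end{lemma}

\begin{proof}
Name the letters so that $r=\varphi(0)$, $\iota=\varphi(1)$; thus $11\notin K$. Let $m\ge1$ be the least gap of $K$. By Lemma~\ref{lem:binary} there is a larger gap, and in the coding of a point by blocks each $1$ has at least $m$ zeros on each side. If $y\in\mathrm{RS}(K)$, then either $y$ is a power of $0$, or $y$ ends with $10^i$ where $i$ is a gap. So either $y$ ends with $0^m$ and $w\varphi(y)$ ends with $w'$, or $y=0^i$ with $i<m$ and $w\varphi(y)$ is a suffix of $w'$. By Lemma~\ref{lem:state}(c), every right special word of length in $[n,|w'|]$ is a suffix of $w'$ and has two extensions, so $|w'|$ is good. Since $0^m1,0^{m+1}\in K$, the word $w'$ is right special. Since $0\,0^m,1\,0^m\in K$, the words $wr\,r^m$ and $w\iota\,r^m$ lie in $\mathcal L(X)$, and the letters preceding their suffix $w'$ differ by Lemma~\ref{lem:state}(a). So $w'$ is a state.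

By Lemma~\ref{lem:return}(b), the occurrences of $w'$ in a point correspond to the occurrences of $0^m$ in its coding. After $0^m$, if the next letter is $0$, then $0^m$ recurs at once and the return word is $r$. If it is $1$, it is followed by $0^m$, and $0^m$ first recurs at the end of $10^m$; the return word is $\iota r^m$. Finally $10^m1$ extends to $0^m10^m10^m\in K$, so $w'(\iota r^m)^2\in\mathcal L(X)$: the word $\iota r^m$ can be repeated.
\end{proof}

\subsection{The step from a strong state}

After a strong state there are two branches of right special words and we have no formula for the next state. The complexity bound replaces it: the next good length comes before $2n$, so the new return words have length $O(n)$ and contain boundedly many copies of the longer old one. The delicate point is balance. Let $\kappa=\frac{1-2\delta}{1+2\delta}<1$ and $C_1=\max\big(15,\frac{15}{2(1-\kappa)}\big)$.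

\begin{lemma}\label{lem:strong}
Let $w$ be a strong state of length $n$, with $|u|\le|v|$. There is a state $w'$ of length $n'>n$ whose return words are $C_1$-balanced and have the form $\varphi(z_0),\varphi(z_1)$, where $z_0,z_1$ together contain at most $15$ letters $1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:state}(b), $|v|>n/2$. Let $0^{e_0},1^{e_1}$ be the maximal powers in $K$, so $e_0,e_1\ge2$. The word $0^{e_0-1}$ is followed in $K$ by $0$, and by $1$ since $0^{e_0}$ extends only by $1$; the same holds for $1^{e_1-1}$ with the letters exchanged. So $wu^{e_0-1}$ and $wv^{e_1-1}$ are right special. They end with $wu$ and $wv$, so their longest common suffix is $w$ by Lemma~\ref{lem:state}(a). Therefore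
\begin{equation}\label{eq:two}
s(m)\ge2\qquad\text{for }n<m\le n+\min\big((e_0-1)|u|,(e_1-1)|v|\big).
\end{equation}

\emph{The next state.} If $s(m)\ge2$ for all $n<m<M$, then $p(M)\ge p(n)+1+2(M-1-n)\ge2M-n$ by \eqref{eq:MH}, so $2M-n\le(\frac32-\delta)M$ and $M\le\frac{2n}{1+2\delta}$. Hence there is a least good length $g>n$, and $g-n\le\kappa n$. Let $w'$ be a state of length $n'\in[g,g+p(g)]$, given by Lemma~\ref{lem:reach}, with return words $u',v'$. Then $n'\le\frac52g\le5n$ and $|u'|+|v'|\le\frac32n'\le\frac{15}2n$. By Lemma~\ref{lem:state}(d), $w'=w\varphi(y)$. The word $w'u'$ begins and ends with $w'$, so by Lemma~\ref{lem:return}(b) it equals $w\varphi(Y)$ with $Y\in K$ beginning and ending with $y$. Thus $u'=\varphi(z_0)$, and likewise $v'=\varphi(z_1)$, where $yz_0,yz_1\in K$ end with $y$. Each letter $1$ contributes more than $n/2$ to $|u'|+|v'|\le\frac{15}2n$, so there are at most $15$ of them.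

\emph{Balance.} Both lengths are at most $\frac32n'$, so we need lower bounds. If $z_0$ and $z_1$ both contain $1$, then $|u'|,|v'|\ge|v|>n/2\ge n'/10$ and the ratio is at most $15$. Otherwise some $z\in\{z_0,z_1\}$ is $0^i$ with $i\ge1$; we show that then $u$ itself is long. If $y$ contained $1$, it would end with $10^t$ for some $t$, while $yz$ ends with $0^{t+1}$; this is impossible since $yz$ ends with $y$. So $y=0^t$, and $0^{t+i}\in K$ gives $t\le e_0-1$. Hence $g\le n'=n+t|u|\le n+(e_0-1)|u|$. Since $s(g)=1$, \eqref{eq:two} forces $g>n+(e_1-1)|v|\ge n+|v|$. Thus $|v|<\kappa n$, and $|u|\ge n+2-|v|>(1-\kappa)n$. So $|u'|,|v'|\ge|u|\ge(1-\kappa)n'/5$, and the ratio is at most $\frac{15}{2(1-\kappa)}$.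
\end{proof}

Apart from absorbing the term $+1$ in Lemma~\ref{lem:state}(b), the margin $\delta>0$ is needed only in the last lines, through $\kappa<1$.

\subsection{Balanced pairs}

Let $W_0$ be a state and let $W_{j+1}$ be obtained from $W_j$ by Lemma~\ref{lem:neutral} or Lemma~\ref{lem:strong}; the lengths $|W_j|$ increase strictly. For neutral $W_j$ write $r_j,\iota_j,m_j$ for the data of Lemma~\ref{lem:neutral}. The return words of $W_j$ are balanced after a strong step, but after a neutral step they are $r$ and $\iota r^m$, with $m$ arbitrary. If the new state is neutral, its short word is the isolated one, and we can attach it to the long word that always follows it. If the new state is strong, we skip it. So we define pairs of words: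
\begin{itemize}
\item \emph{type I}, when $j=0$ or $W_{j-1}$ is strong: $\Pi_j$ consists of the two return words of $W_j$;
\item \emph{type II}, when $W_{j-1}$ and $W_j$ are neutral: $\Pi_j=(r_j,\iota_jr_j)$.
\end{itemize}
No pair is defined when $W_{j-1}$ is neutral and $W_j$ is strong; then $\Pi_{j+1}$ is of type~I. In type~II, $r_j=\iota_{j-1}r_{j-1}^{m_{j-1}}$ and $\iota_j=r_{j-1}$, so $|\iota_j|\le|r_j|$ and the pair is $2$-balanced. Hence all pairs are $C$-balanced, where $C\ge C_1$ is chosen to cover $\Pi_0$ as well. The words of all pairs lie in $\mathcal L(X)$, for $\iota_jr_j$ because $01$ and $10$ lie in the derived language. By Lemma~\ref{lem:state}(b), the longer word of $\Pi_j$ has length more than $|W_j|/2$, which tends to infinity.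

We claim that the words of each pair are products of the two words of the preceding pair $\Pi_j$, in which one of these two, the \emph{heavy} word, appears at most $15$ times in total. Drop the index $j$ from $r_j,\iota_j,m_j$. If $W_j$ is neutral, then by Lemma~\ref{lem:neutral} there are two possibilities. If $W_{j+1}$ is neutral, the next pair is $\Pi_{j+1}=(\iota r^m,\,r\iota r^m)$. If $W_{j+1}$ is strong, the next pair is $\Pi_{j+2}$, and by Lemma~\ref{lem:strong} its words are products of $r$ and of the longer return word $\iota r^m$, the latter appearing at most $15$ times. In type~II put $q=\iota r$, so $\iota r^m=qr^{m-1}$. The five cases are: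
\begin{itemize}
\item[(a)] type I, $W_j$ strong: the heavy word is the longer return word $v$ of Lemma~\ref{lem:strong};
\item[(b)] type I, $W_j$ and $W_{j+1}$ neutral: $\iota$ is heavy and appears twice in $(\iota r^m,r\iota r^m)$;
\item[(c)] type I, $W_j$ neutral, $W_{j+1}$ strong: $\iota$ is heavy and appears once in each of the at most $15$ factors $\iota r^m$;
\item[(d)] type II, $W_{j+1}$ neutral: $q$ is heavy and appears twice in $(qr^{m-1},rqr^{m-1})$;
\item[(e)] type II, $W_{j+1}$ strong: $q$ is heavy and appears once in each of the at most $15$ factors $qr^{m-1}$.
\end{itemize}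

Code each pair by a substitution on $\{0,1\}$ in which $1$ is mapped to the word that is heavy in the transition to the next pair. If $\varphi$ codes a pair and $\varphi'$ the next one, then $\varphi'=\varphi\psi$ with $\psi$ as in Lemma~\ref{lem:interp} for $H=15$ and the constant $C$. Let $\sigma_0$ be the coding of $\Pi_0$, followed by the factorizations of the successive $\psi$ given by that lemma. Then $\#\mathcal A_n\le20$ for $n\ge1$, so (S1) holds, and (S2), (S3) hold with a constant depending only on $C$ and $\Pi_0$. All level words are factors of words of pairs, so they lie in $\mathcal L(X)$, and their lengths are unbounded. By Lemma~\ref{lem:gen}, $\boldsymbol\sigma$ generates $X$. Theorem~\ref{thm:C} is proved.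

\begin{thebibliography}{9}
\bibitem{Esp} Basti\'an Espinoza, \emph{The structure of low complexity subshifts}, arXiv:2305.03096 (2023).
\end{thebibliography}
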